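\title{Brouwer's fixed point theorem and the pigeonhole principle in definably complete fields}


\begin{abstract}
An expansion of an ordered field is definably complete if every nonempty bounded definable subset of the field has a supremum. We show that Brouwer's fixed point theorem for definable continuous self-maps of the unit square can fail in such a structure, which disproves a conjecture posed by Fornasiero and Hieronymi. The proof has two parts. In any definably complete structure, a definable bijection of a closed, bounded, discrete set onto itself minus a point yields a definable continuous retraction of the square onto its boundary. We then construct a definably complete expansion of a countable non-archimedean real closed field by one binary relation that is the graph of such a bijection. We also show that the fixed point theorem holds in dimension one, and in all dimensions when the field is archimedean.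
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{expansion} of an ordered field $\langle K,<,+,\cdot\rangle$ is a first-order structure $\mathbb K$ with universe $K$ obtained by adding further relations, functions and constants. \emph{Definable} means first-order definable in $\mathbb K$ with parameters from $K$, and a function is definable if its graph is. The structure $\mathbb K$ is \emph{definably complete} if every nonempty bounded definable subset of $K$ has a supremum in $K$. We write $[0,1]=\{x\in K:0\le x\le1\}$ and give $K^m$ the product of the order topology. With $|x|=\max_i|x_i|$, the boxes $\{y:|y-x|<\varepsilon\}$ for $0<\varepsilon\in K$ form a basis of this topology. So continuity and closure have their usual $\varepsilon$-$\delta$ descriptions with $\varepsilon,\delta\in K$, the field operations are continuous, and the closure of a definable set is definable.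

Definable completeness is the least upper bound property of $\mathbb R$, required only of the sets that the structure can define. Every expansion of $\mathbb R$ has it. It is expressed by a scheme of first-order sentences, one for each formula, so it passes to \emph{elementarily equivalent} structures, that is, structures satisfying the same sentences (notation $\equiv$). It also holds in every \emph{o-minimal} expansion of an ordered field, that is, one in which every definable subset of $K$ is a finite union of points and of intervals with endpoints in $K\cup\{\pm\infty\}$. How much of real analysis and topology follows from this one scheme? The following conjecture is posed by Fornasiero and Hieronymi \cite{FH}.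

\begin{quote}
\textbf{Conjecture.} \emph{Let $\mathbb K$ be a definably complete expansion of an ordered field and let $f:[0,1]^2\to[0,1]^2$ be definable and continuous. Then there is $c\in[0,1]^2$ with $f(c)=c$.}
\end{quote}

There are good reasons to expect a positive answer. For each formula, the statement ``if this formula defines a continuous self-map of the square, then the map has a fixed point'' is a first-order sentence, so the conjecture holds in every structure elementarily equivalent to an expansion of $\mathbb R$. In dimension one the fixed point is a supremum, and the extreme value theorem and uniform continuity also follow from definable completeness alone (Section~\ref{sec:positive}).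

In dimension two, however, the familiar argument counts. Suppose that $\Phi$ is a retraction of the square onto its boundary, that is, a continuous map onto the boundary that fixes every boundary point. Cut the square into cells so small that $\Phi$ has winding number $0$ along the boundary of each cell, and add up. Interior edges cancel, and what remains is the winding number of $\Phi$ along the boundary of the square, which is $1$. If $K$ has infinitesimals, the mesh may have to be infinitesimal. The grid is then infinite, and it is not clear what adding up should mean.

The sets that play the role of such grids are the following. A definable set $D\subset K$ is \emph{pseudofinite} if it is closed, bounded and discrete. Over $\mathbb R$ such a set is compact and discrete, hence finite, and in an o-minimal structure it contains no interval, hence is finite too. In a general definably complete structure it retains one feature of finite sets: each nonempty definable subset has a least and a greatest element (Lemma~\ref{lem:minmax}), so induction along $D$ is available for definable properties. This does not obviously give the pigeonhole principle, because the usual induction hypothesis speaks of cardinalities, or of all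 injections at once, and neither is a first-order property of a point of $D$. Our first theorem says that a failure of the pigeonhole principle is enough to break the winding number argument, and the second says that such a failure occurs.

\begin{theorem}\label{thm:B}
Let $\mathbb K$ be a definably complete expansion of an ordered field. Suppose that there are a pseudofinite set $D\subset K$, a point $d_0\in D$ and a definable bijection $R:D\to D\setminus\{d_0\}$. Then there are a definable continuous map $f:[0,1]^2\to[0,1]^2$ without fixed point and a definable continuous retraction of $[0,1]^2$ onto its boundary.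
\end{theorem}

\begin{theorem}\label{thm:A}
Let $\mathcal R$ be an o-minimal expansion of the ordered field $\mathbb R$ in a countable language, for example $\mathcal R=\langle\mathbb R,<,+,\cdot\rangle$. There are a countable structure $\mathcal K\equiv\mathcal R$ with universe $K$ and a relation $R\subset K^2$ such that $\mathbb K=(\mathcal K,R)$ is definably complete and $R$ is the graph of a bijection $D\to D\setminus\{0\}$, where $0\in D\subset K$ and $D$ is pseudofinite.
\end{theorem}

\begin{corollary}\label{cor:main}
The conjecture is false. It fails for the structures $\mathbb K$ of Theorem~\ref{thm:A}.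
\end{corollary}

For $\mathcal R=\langle\mathbb R,<,+,\cdot\rangle$ the counterexample is an expansion $\langle K,<,+,\cdot,R\rangle$ of a countable real closed field by one binary relation. The last theorem treats all dimensions and shows that infinitesimals cannot be avoided.

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item Let $m\ge1$. The statement ``every definable continuous $f:[0,1]^m\to[0,1]^m$ has a fixed point'' holds in all definably complete expansions of ordered fields if and only if $m=1$. For $m\ge2$ there are counterexamples expanding a model of the theory of $\mathcal R$, for every $\mathcal R$ as in Theorem~\ref{thm:A}.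
\item If $\mathbb K$ is definably complete and $K$ is archimedean, then for all $m$ every definable continuous $f:[0,1]^m\to[0,1]^m$ has a fixed point. So every counterexample is non-archimedean.
\end{enumerate}
\end{theorem}

By Theorem~\ref{thm:A}, definable completeness does not imply the pigeonhole principle for definable bijections of pseudofinite sets. By Theorem~\ref{thm:B}, that principle is a necessary condition for Brouwer's theorem in dimension two in any given definably complete $\mathbb K$. We do not claim that it is sufficient.

Section~\ref{sec:positive} proves the positive statements of Theorem~\ref{thm:C}, and Section~\ref{sec:B} proves Theorem~\ref{thm:B}. The rest of the paper proves Theorem~\ref{thm:A}. The set $D$ is $\{0,1,\dots,n\}$ for an infinite natural number $n$ of a nonstandard model (Section~\ref{sec:model}). The bijection $R$ is the union of a chain of partial injections (Sections~\ref{sec:conditions} and~\ref{sec:generic}), chosen with the help of a finite counting lemma (Section~\ref{sec:counting}) so that every definable subset of $D$ keeps a least element. Section~\ref{sec:lift} uses o-minimality to pass from least elements in $D$ to suprema in $K$. The idea for Theorem~\ref{thm:A} goes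 back to Ajtai's theorem on the pigeonhole principle, and the counting in Lemma~\ref{lem:count} to Razborov and Beame. We give complete proofs.

\section{Dimension one and archimedean fields}\label{sec:positive}

In this section and the next, $\mathbb K$ is any definably complete expansion of an ordered field. Reflecting in $0$ gives infima, and intersecting with a ray shows that a nonempty definable set bounded on one side has a supremum or infimum on that side. A supremum of $X$ lies in the closure of $X$, so a nonempty closed bounded definable subset of $K$ has a maximum and a minimum.

\begin{proposition}\label{prop:dim1}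
Every definable continuous $f:[0,1]\to[0,1]$ has a fixed point.
\end{proposition}

\begin{proof}
Let $c=\sup\{x\in[0,1]:f(x)\ge x\}$; the set contains $0$. If $f(c)>c$, then $c<1$, and by continuity $f(x)>x$ for some $x\in(c,1]$, so $c$ is not an upper bound. If $f(c)<c$, then $f(x)<x$ on $(c-\varepsilon,c]\cap[0,1]$ for some $\varepsilon>0$, so $c-\varepsilon$ is a smaller upper bound. Hence $f(c)=c$.
\end{proof}

A closed box need not be compact, since $K$ need not be $\mathbb R$. The next lemma is the definable substitute.

\begin{lemma}\label{lem:nested}
Let $(Y_t)_{0<t\in K}$ be a definable family of nonempty closed subsets of a fixed bounded box in $K^m$, with $Y_{t'}\subset Y_t$ for $t'<t$. Then $\bigcap_tY_t\neq\emptyset$.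
\end{lemma}

\begin{proof}
We use induction on $m$. For $m=1$ let $g(t)=\min Y_t$ and $c=\sup_tg(t)$. The function $g$ is nonincreasing, so for each $t$ we have $c=\sup\{g(t'):t'\le t\}$. All these $g(t')$ lie in $Y_{t'}\subset Y_t$ and $Y_t$ is closed, so $c\in Y_t$.

Let $m>1$. The case $m=1$, applied to the closures of the projections of the $Y_t$ to the first coordinate, gives a point $c_1$ in all these closures. The sets
\[Z_t=\{z\in K^{m-1}:\exists x\,(|x-c_1|\le t\ \wedge\ (x,z)\in Y_t)\}\]
are nonempty by the choice of $c_1$, form a definable family in a fixed box, and satisfy $Z_{t'}\subset Z_t$ for $t'<t$. By induction some $z$ lies in the closure of every $Z_t$. Given $0<\varepsilon\le t$, choose $z'\in Z_\varepsilon$ with $|z'-z|\le\varepsilon$, and then $x$ with $|x-c_1|\le\varepsilon$ and $(x,z')\in Y_\varepsilon\subset Y_t$. Thus $(c_1,z)$ lies in the closure of $Y_t$, which is $Y_t$.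
\end{proof}

\begin{lemma}\label{lem:evt}
A definable continuous function $g:Y\to K$ on a nonempty closed bounded definable set $Y\subset K^m$ attains a minimum.
\end{lemma}

\begin{proof}
If $g$ were unbounded below, Lemma~\ref{lem:nested} for $Y_t=\{y\in Y:g(y)\le-1/t\}$ would give $y$ with $g(y)\le-1/t$ for all $t>0$, which fails for $t=1/(|g(y)|+1)$. So $\eta=\inf g(Y)$ exists, and Lemma~\ref{lem:nested} for $Y_t=\{y\in Y:g(y)\le\eta+t\}$ gives $y$ with $g(y)=\eta$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(2)]
An archimedean ordered field is isomorphic to a subfield of $\mathbb R$, so we may assume $\mathbb Q\subset K\subset\mathbb R$. (The inclusion $K\subset\mathbb R$ can be proper: the field of real algebraic numbers is elementarily equivalent to $\mathbb R$, hence definably complete.) Let $I_K$ and $I_{\mathbb R}$ be the unit cubes in $K^m$ and $\mathbb R^m$, and let $f:I_K\to I_K$ be definable and continuous. For $0<\varepsilon\in K$ the definable set $\{(p,q)\in I_K^2:|f(p)-f(q)|\ge\varepsilon\}$ is closed and bounded. If it is nonempty, $|p-q|$ attains a minimum $\delta$ on it by Lemma~\ref{lem:evt}, and $\delta>0$ because $p\ne q$ on this set. So $|p-q|<\delta$ implies $|f(p)-f(q)|<\varepsilon$,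 and $f$ is uniformly continuous.

Only now do we use that $K$ is archimedean. Since $K$ is dense in $\mathbb R$, the map $f$ is uniformly continuous in the usual sense on the dense subset $I_K$ of $I_{\mathbb R}$, so it extends to a continuous $\bar f:I_{\mathbb R}\to I_{\mathbb R}$. By the classical theorem $\bar f(c)=c$ for some $c\in I_{\mathbb R}$. For $p\in I_K$ we have $|f(p)-p|\le|\bar f(p)-\bar f(c)|+|c-p|$, which is arbitrarily small for $p$ near $c$. By Lemma~\ref{lem:evt}, $|f(p)-p|$ attains a minimum on $I_K$. This minimum is $0$, so $f$ has a fixed point in $I_K$.
\end{proof}

\section{From a missing pigeon to a retraction}\label{sec:B}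

We prove Theorem~\ref{thm:B}. Let $D$, $d_0$, $R$ be as in its statement.

\begin{lemma}\label{lem:minmax}
Every nonempty definable subset of a pseudofinite set $D$ has a least and a greatest element.
\end{lemma}

\begin{proof}
A point of $K\setminus D$ has a neighborhood missing $D$, since $D$ is closed, and a point of $D$ has a neighborhood containing no other point of $D$, since $D$ is discrete. Hence every subset of $D$ is closed in $K$. A nonempty definable subset is also bounded, so it has a maximum and a minimum.
\end{proof}

\subsection*{The grid}
Put $a=\min D$, $b=1+\max D$ and $D^*=D\cup\{b\}$. For $i\in D$ let $i^+=\min(D^*\cap(i,\infty))$. Each $x\in[a,b)$ lies in $[i,i^+)$ for exactly one $i\in D$, namely $i=\max(D\cap(-\infty,x])$. For $i,j\in D$ the \emph{cell} $(i,j)$ is $[i,i^+]\times[j,j^+]$. The cells cover $[a,b]^2$, and two distinct cells are disjoint or meet in a common edge or vertex. Every $x\in[a,b]$ has a neighborhood meeting at most two of the intervals $[i,i^+]$: take $(i,i^+)$ if $i<x<i^+$, and for $x\in D^*$ take the open interval between the neighbors of $x$ in $D^*\cup\{a-1,b+1\}$, which exist by Lemma~\ref{lem:minmax}. So every point of $[a,b]^2$ has a neighborhood meeting at most four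 cells.

\subsection*{Labels on the edges}
We want a map from $[a,b]^2$ to the boundary of a square that winds once along the boundary of $[a,b]^2$. We first prescribe how often it winds along each edge of the grid: an integer $w(i,j)$ for the horizontal edge $[i,i^+]\times\{j\}$, traversed to the right, and an integer $v(i,j)$ for the vertical edge $\{i\}\times[j,j^+]$, traversed upward. The map will extend over the cell $(i,j)$ if the \emph{circulation}
\[w(i,j)+v(i^+,j)-w(i,j^+)-v(i,j)\]
is $0$. So we look for labels with circulation $0$ around every cell, with label $1$ on one edge of the bottom side, and with label $0$ on all other boundary edges. On a finite grid this is impossible, because the circulations add up to $1$.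

Such labels come from a path through the cells that enters through the bottom side and never ends. Give an edge the label $+1$ if the path crosses it upward or to the left, $-1$ if the path crosses it downward or to the right, and $0$ if the path does not cross it. An entry into a cell contributes $+1$ to its circulation and an exit contributes $-1$. The bijection $R$ provides the path: go up in column $d_0$ to the diagonal cell $(d_0,d_0)$; from a diagonal cell $(j,j)$ go horizontally to $(R(j),j)$, and then vertically to the diagonal cell $(R(j),R(j))$.

\begin{example}\label{ex:cobweb}
Let $D=\{0,1,2,3\}$, $d_0=0$, $b=4$, and let $R$ be $0\mapsto2\mapsto1\mapsto3$, undefined at $3$ (Figure~\ref{fig:cobweb}). In the cell $(0,0)$ the path turns: $w(0,0)=1$, $v(1,0)=-1$, $w(0,1)=v(0,0)=0$, and the circulation is $1-1=0$. In the cell $(2,1)$ the path crosses itself: $w(2,1)=w(2,2)=1$, $v(2,1)=v(3,1)=-1$, and the circulation is $1-1-1+1=0$. In the cell $(3,3)$ the path stops, because no value is left for $R(3)$: only $w(3,3)=1$ is nonzero, and the circulation is $1$. Under the hypothesis of Theorem~\ref{thm:B} no such last cell exists.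
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\foreach \i in {0,1,2,3} \fill[gray!20] (\i,\i) rectangle (\i+1,\i+1);
\draw[gray] (0,0) grid (4,4);
\foreach \i in {0,1,2,3,4} {\node at (\i,-0.25) {\small$\i$}; \node at (-0.25,\i) {\small$\i$};}
\draw[very thick,->] (0.5,-0.5)--(0.5,0.5)--(2.5,0.5)--(2.5,2.5)--(1.5,2.5)--(1.5,1.5)--(3.5,1.5)--(3.5,3.5);
\foreach \x/\y in {0.5/0,2.5/1,2.5/2,2/2.5,3.5/2,3.5/3} \node at (\x+0.16,\y+0.15) {\scriptsize$+$};
\foreach \x/\y in {1/0.5,2/0.5,1.5/2,2/1.5,3/1.5} \node at (\x+0.16,\y+0.15) {\scriptsize$-$};
\end{tikzpicture}
\caption{The path of the partial injection $0\mapsto2\mapsto1\mapsto3$ on the grid given by $D=\{0,1,2,3\}$, with the diagonal cells shaded. An edge crossed upward or to the left has label $+1$, an edge crossed downward or to the right has label $-1$, and all other edges have label $0$. The circulation of the labels is $0$ around every cell except the one in which the path ends.}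
\label{fig:cobweb}
\end{figure}

The orbit of $d_0$ under $R$ need not be definable, so we do not follow it. We draw the segments of all orbits at once. Row $j$ carries one horizontal segment, from column $j$ to column $R(j)$. Since $R$ is a bijection onto $D\setminus\{d_0\}$, each column $i\ne d_0$ carries exactly one vertical segment, from row $R^{-1}(i)$ to row $i$, and column $d_0$ carries the segment from the bottom side to row $d_0$. The label of an edge then depends on a single value of $R$ or $R^{-1}$. Write $[P]=1$ if $P$ holds and $[P]=0$ otherwise, and define
\begin{align*}
v(i,j)&=[i\le j]-[i\le R(j)]&&(i\in D^*,\ j\in D),\\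
w(i,j)&=[j\le i]-[j\le R^{-1}(i)]&&(i\in D,\ j\in D^*),
\end{align*}
where the second bracket of $w$ is read as $0$ if $i=d_0$. These are definable functions with values in $\{-1,0,1\}$. For $i,m\in D$ we have $[i^+\le m]-[i\le m]=-[i=m]$: the left side is $0-0$, $0-1$, $1-1$ for $m<i$, $m=i$, $m>i$. Hence, for $i,j\in D$,
\begin{equation}\label{eq:closed}
v(i^+,j)-v(i,j)=[i=R(j)]-[i=j]=w(i,j^+)-w(i,j).
\end{equation}
For $i\neq d_0$ the second equality uses $[j=R^{-1}(i)]=[i=R(j)]$, and for $i=d_0$ it uses that $d_0$ is not a value of $R$. Equation \eqref{eq:closed} says that all circulations vanish. Since $a\le m<b$ for all $m\in D$, the boundary labels are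
\begin{equation}\label{eq:bdry}
v(a,j)=v(b,j)=0,\qquad w(i,b)=0,\qquad w(i,a)=[i=d_0].
\end{equation}

\subsection*{The map on the grid}
Let $Q=[-1,1]^2$ and $\partial Q=\{p:|p|=1\}$. Let $\gamma:[0,1]\to\partial Q$ be affine on each $[\frac{q-1}4,\frac q4]$, $q=1,\dots,4$, with
\[\gamma(0)=\gamma(1)=(-1,-1),\quad \gamma(\tfrac14)=(1,-1),\quad \gamma(\tfrac12)=(1,1),\quad \gamma(\tfrac34)=(-1,1).\]
It is onto $\partial Q$ and injective on $[0,1)$. Extend $\gamma$ to $[-2,2]$ with period $1$, so that $\gamma(x+z)=\gamma(x)$ whenever $z$ is an integer and $x,x+z\in[-2,2]$. The extension is continuous, and it is definable because it consists of finitely many affine pieces. Four periods suffice because the labels are bounded by $1$.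

On the cell $(i,j)$ use the coordinates $s=\frac{x-i}{i^+-i}$ and $t=\frac{y-j}{j^+-j}$ in $[0,1]$, and put
\[u(x,y)=\gamma\big(A_{ij}(s,t)\big),\qquad A_{ij}(s,t)=w(i,j)\,s+v(i,j)\,t+\big(v(i^+,j)-v(i,j)\big)st.\]
The function $A_{ij}$ is affine in each variable, so $A_{ij}(s,t)$ is the convex combination, with weights $(1-s)(1-t)$, $s(1-t)$, $(1-s)t$, $st$, of its corner values $0$, $w(i,j)$, $v(i,j)$, $w(i,j)+v(i^+,j)$. Hence it lies in $[-2,2]$. On the four edges of the cell, using \eqref{eq:closed} for the last one,
\begin{align*}
A_{ij}(0,t)&=v(i,j)\,t, & A_{ij}(1,t)&=w(i,j)+v(i^+,j)\,t,\\
A_{ij}(s,0)&=w(i,j)\,s, & A_{ij}(s,1)&=v(i,j)+w(i,j^+)\,s.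
\end{align*}
By periodicity, $u$ equals $\gamma(v\,t)$ on a vertical edge with label $v$ and $\gamma(w\,s)$ on a horizontal edge with label $w$, whichever adjacent cell is used, and $u=\gamma(0)$ at all vertices. So $u:[a,b]^2\to\partial Q$ is well defined and definable. It is continuous, because it is continuous on each closed cell and each point has a neighborhood covered by at most four cells. By \eqref{eq:bdry}, $u=\gamma(0)$ on the boundary of $[a,b]^2$, except that
\[u(x,a)=\gamma\Big(\frac{x-d_0}{d_0^+-d_0}\Big)\qquad(d_0\le x\le d_0^+).\]

\subsection*{The collar}
On the boundary, $u$ makes its one turn along a single edge. A collar deforms this turn into the identity. Let $\alpha:Q\to[a,b]^2$ be the affine bijection with $\alpha(x,y)=(a,a)+\frac{b-a}2(x+1,y+1)$, and let $u_1=u\circ\alpha$. For $s\in[0,\frac14]$ we have $\gamma(s)=(8s-1,-1)$ and $\alpha(\gamma(s))=(a+4s(b-a),a)$. Put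
\[\kappa(s)=\min\Big(1,\max\Big(0,\frac{a+4s(b-a)-d_0}{d_0^+-d_0}\Big)\Big)\qquad(s\in[0,1]).\]
Then $\kappa$ is continuous, $\kappa(0)=0$ because $a\le d_0$, and $\kappa(s)=1$ for $s\ge\frac14$ because $b\ge d_0^+$. Since $\gamma(1)=\gamma(0)$, the description of $u$ on the boundary gives $u_1(\gamma(s))=\gamma(\kappa(s))$ for all $s\in[0,1]$.

Let $Q_2=[-2,2]^2$ and $\partial Q_2=\{p:|p|=2\}$. A point $p\in Q_2$ with $|p|\ge1$ has the form $\lambda\gamma(s)$ with $\lambda=|p|\in[1,2]$ and $s\in[0,1]$, and $s$ is unique unless $s\in\{0,1\}$. Put $U=u_1$ on $Q$ and
\[U(\lambda\gamma(s))=\gamma\big((2-\lambda)\kappa(s)+(\lambda-1)s\big)\qquad(\lambda\in[1,2],\ s\in[0,1]).\]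
The argument of $\gamma$ lies in $[0,1]$. For $s=0$ and $s=1$ it is $0$ and $1$, so the two values agree, and for $\lambda=1$ the formula gives $u_1(\gamma(s))$. On each of the four closed sets $\{\lambda\gamma(s):\lambda\in[1,2],\ s\in[\frac{q-1}4,\frac q4]\}$ the number $s$ is an affine function of one coordinate of $p/|p|$, so $U$ is continuous there. These sets and $Q$ cover $Q_2$. Hence $U:Q_2\to\partial Q$ is continuous and definable, and $U(2\gamma(s))=\gamma(s)$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The map $\Phi=2U:Q_2\to\partial Q_2$ is definable, continuous, and fixes every point $2\gamma(s)$ of $\partial Q_2$, so it is a retraction. The map $-\Phi$ also takes values in $\partial Q_2$. A fixed point $p$ of $-\Phi$ would lie in $\partial Q_2$ and satisfy $p=-\Phi(p)=-p$, which is impossible as $p\ne0$. Conjugating $\Phi$ and $-\Phi$ by the affine bijection $[0,1]^2\to Q_2$, $p\mapsto4p-(2,2)$, gives the retraction and the map $f$.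
\end{proof}

\section{A nonstandard interval}\label{sec:model}

Fix $\mathcal R$ as in Theorem~\ref{thm:A}, with language $L$. We need an infinite set $D$ that behaves like a finite interval, and we want to apply finite combinatorics to it. Both come from a nonstandard model of a piece of set theory.

Recall that $V_0=\emptyset$, that $V_{\beta+1}$ is the power set of $V_\beta$, and that unions are taken at limits. The set $V_{\omega+\omega}$ contains $\mathbb R$ and is closed under pairs, unions, power sets and subsets, so tuples, relations, functions, sequences and families built over $\mathbb R$ in finitely many steps belong to it. Consider $(V_{\omega+\omega},\in)$ with constants for $\mathbb R$, for $\mathbb N\subset\mathbb R$, and for the interpretations in $\mathcal R$ of the symbols of $L$. This language is countable. By the compactness and L\"owenheim--Skolem theorems, the complete theory of this structure has a countable model $\mathfrak V$ in which some natural number exceeds $1+\dots+1$ for every finite number of summands. Elements of $\mathfrak V$ are called \emph{internal}, and an internal set is identified with the set of its elements in $\mathfrak V$. The numbers $0,1,1+1,\dots$ are \emph{standard}, a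 number of $\mathfrak V$ is \emph{infinite} if it exceeds all standard ones, and \emph{internally finite} means finite in the sense of $\mathfrak V$. For an internally finite set $X$, the cardinality $|X|$ is computed in $\mathfrak V$. We use the following facts.

\begin{itemize}
\item \emph{Transfer.} Every sentence true in $V_{\omega+\omega}$ is true in $\mathfrak V$. For instance, a nonempty internally finite set with an internal linear order has a least and a greatest element.
\item \emph{Separation.} A subset of an internal set defined in $\mathfrak V$ by a formula with parameters is internal. This is the transfer of closure under subsets.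
\item \emph{Standard finite sets.} A set or sequence of standardly many internal elements is internal, by pairing and union. Conversely, an internal set $X$ with $|X|\le s$ for a standard $s$ has at most $s$ elements.
\end{itemize}

Let $\mathcal K$, with universe $K$, be the interpretation of $\mathcal R$ in $\mathfrak V$. For each $L$-formula $\theta$, satisfaction of $\theta$ in $\mathcal R$ is expressed by a formula of set theory in the constants above. Hence $\mathcal K\equiv\mathcal R$ by transfer, and by separation a relation defined by an $L$-formula with parameters in $K$, restricted to an internal set, is internal. The field $K$ is countable, and it contains the natural numbers of $\mathfrak V$. Fix an infinite natural number $n$ of $\mathfrak V$, and let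
\[D=\{0,1,\dots,n\}\subset K,\qquad B=D\setminus\{0\},\]
computed in $\mathfrak V$. These sets are internally finite, with $|D|=n+1$ and $|B|=n$, and seen from outside they are countably infinite. From now on a \emph{bijection} means an arbitrary bijection $R:D\to B$, identified with its graph. By transfer of the pigeonhole principle no bijection is internal, but many exist.

\begin{example}\label{ex:naive}
Let $R(d)=d+1$ for standard $d$ and $R(d)=d$ for infinite $d\in D$. This is a bijection, but $(\mathcal K,R)$ is not definably complete. The set $\{d\in D:R(d)\ne d\}$ is the set of standard natural numbers, and if $c$ is an upper bound for it then so is $c-1$.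
\end{example}

So $R$ must be chosen so that no formula detects a gap of this kind. We treat $D$ first. Let $L_{\mathbb D}$ be the language with a relation symbol for every internal subset of $D^k$, $k$ standard (equality among them), and a binary relation symbol for $R$. It is countable because $\mathfrak V$ is. For a bijection $R$ let $\mathbb D_R$ be the corresponding structure with universe $D$. The goal of the next three sections is a bijection $R$ for which every nonempty definable subset of $\mathbb D_R$ has a least element.

\section{Conditions and representations}\label{sec:conditions}

A \emph{matching} is the graph of an injective partial function. We view a pair $(p,h)$ in it as an \emph{edge} between the \emph{pigeon} $p$ and the \emph{hole} $h$. Pigeons and holes are called \emph{vertices} and are regarded as elements of disjoint copies, so the pigeon $1$ and the hole $1$ are different vertices. A matching \emph{touches} the vertices of its edges. Two matchings are \emph{compatible} if their union is a matching. These notions refer only to the elements of the sets involved, so for internal sets they mean the same inside and outside $\mathfrak V$. Any two subsets of a bijection are compatible matchings.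

We build $R$ as the union of a chain of internal matchings in $D\times B$. Internal sets have least elements, so we try to make the truth value of each formula $\varphi(a)$ depend, through an internal rule, on an internal part of $R$. An infinite part of $R$ that has not yet been fixed need not be internal, but a part with standardly many edges always is. This suggests the following two definitions.

\begin{definition}
A \emph{condition} is an internal matching $\rho\subset D\times B$ such that the number $\ell(\rho)=n-|\rho|$ of untouched holes satisfies $\ell(\rho)^m\ge n$ for some standard $m\ge1$.
\end{definition}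

The empty matching is a condition. For a condition $\rho$ the number $\ell(\rho)$ is infinite, since a standard power of a standard number is standard. So $\rho$ leaves countably infinitely many vertices untouched on each side, and it extends to a bijection. The surplus pigeon is never noticed for this reason. Moreover,
\begin{equation}\label{eq:extend}
\text{if $\rho$ is a condition, $|\tau|$ is standard, and $\tau$ is compatible with $\rho$, then $\rho\cup\tau$ is a condition.}
\end{equation}
Indeed $\ell(\rho\cup\tau)\ge\ell(\rho)-|\tau|\ge\ell(\rho)/2$, and $(\ell(\rho)/2)^{m+1}\ge\ell(\rho)^m\ge n$ because $\ell(\rho)\ge2^{m+1}$.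

\begin{definition}
Let $k\ge0$ be standard. A \emph{narrow family} is an internal family $(F_a)_{a\in D^k}$ of sets of matchings in $D\times B$ such that, for some standard $r$, all these matchings have at most $r$ edges. An $L_{\mathbb D}$-formula $\varphi(x_1,\dots,x_k)$, with free variables among those shown, is \emph{represented} over a condition $\rho$ if there are narrow families $(F_a)$, $(G_a)$ such that for every bijection $R\supset\rho$ and every $a\in D^k$
\begin{align*}
\mathbb D_R\models\varphi(a)&\iff R\text{ contains a member of }F_a,\\
\mathbb D_R\models\neg\varphi(a)&\iff R\text{ contains a member of }G_a.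
\end{align*}
\end{definition}

A representation over $\rho$ is also one over every condition $\rho'\supset\rho$. Once $\varphi(x)$ is represented over $\rho$, a least element can be secured: the set of $x$ for which $F_x$ has a member compatible with $\rho$ is internal, so it has a least element $x_0$ if nonempty, and adding such a member of $F_{x_0}$ to $\rho$ makes $\varphi(x_0)$ true, while $\varphi(x)$ is already false for $x<x_0$. This uses only $(F_a)$. The family $(G_a)$ is needed to carry the induction on formulas through negation, and the difficult step is to find it for an existential formula. The next example shows that conditions with standardly many edges would not suffice.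

\begin{example}\label{ex:diff1}
Let $\varphi(x)$ say that $R(p)=p+x$ for some $p$; this is an $L_{\mathbb D}$-formula, as the graph of addition on $D$ is internal. Let $T_a=\{(p,p+a):p\in D,\ p+a\in B\}$. Then $\varphi(a)$ holds if and only if $R$ contains an edge of $T_a$. Let $\rho$ be a condition with standardly many edges, and suppose that $\varphi$ is represented over $\rho$ by $(F_a),(G_a)$. Take a standard $a\ge1$ with $\rho\cap T_a=\emptyset$. Some bijection $R\supset\rho$ is disjoint from $T_a$: match the countably many remaining vertices one at a time, avoiding at each step the one forbidden partner among infinitely many untouched ones. This $R$ contains some $\delta\in G_a$. As $\rho\cup\delta$ has standardly many edges, there is a standard $p$ such that the pigeon $p$ and the hole $p+a$ are untouched. A bijection extending $\rho\cup\delta\cup\{(p,p+a)\}$ contains $\delta$ and satisfies $\varphi(a)$, a contradiction.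
\end{example}

The way out is to fix almost all of $R$ in a single step, leaving a small power of $n$ untouched, and to show by counting that most such extensions simplify all $F_a$ at once.

\section{A counting lemma for matchings}\label{sec:counting}

This section is about finite sets, apart from Example~\ref{ex:diff2}. Let $A'$ and $B'$ be sets of pigeons and holes with $|A'|=N+1$ and $|B'|=N$, and for $0\le\ell\le N$ let $M_\ell$ be the set of matchings in $A'\times B'$ with $N-\ell$ edges. Choosing the $\ell$ untouched holes and then distinct pigeons for the other holes gives $|M_\ell|=\binom N\ell\frac{(N+1)!}{(\ell+1)!}$. So for $0\le j\le\ell<N$,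
\begin{equation}\label{eq:ratio}
\frac{|M_{\ell-j}|}{|M_\ell|}=\frac{\ell!}{(\ell-j)!}\cdot\frac{(N-\ell)!}{(N-\ell+j)!}\cdot\frac{(\ell+1)!}{(\ell+1-j)!}\le\Big(\frac{(\ell+1)^2}{N-\ell}\Big)^j,
\end{equation}
the three factors being at most $\ell^j$, $(N-\ell)^{-j}$ and $(\ell+1)^j$. When $\ell$ is a small power of $N$, larger matchings are much rarer. To show that few $\rho\in M_\ell$ have a given property, it is therefore enough to map them almost injectively into $M_{\ell-j}$.

\begin{example}\label{ex:diff2}
Let $T\subset A'\times B'$ be a matching, ordered linearly. Call an edge of $T$ \emph{live} for $\rho$ if $\rho$ touches neither of its vertices. If $\rho\in M_\ell$ is disjoint from $T$ and has at least $j$ live edges, let $\rho^*$ be the union of $\rho$ and the first $j$ live edges. Then $\rho^*\in M_{\ell-j}$ and $\rho=\rho^*\setminus T$, so $\rho\mapsto\rho^*$ is injective, and by \eqref{eq:ratio} such $\rho$ form a fraction at most $((\ell+1)^2/(N-\ell))^j$ of $M_\ell$.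

Apply this in $\mathfrak V$ to the matchings $T_a$ of Example~\ref{ex:diff1}, with $A'=D$, $B'=B$, $N=n$, $j=3$, and $\ell$ the largest integer with $\ell^8\le n$. Then $(\ell+1)^2/(n-\ell)\le8\ell^2/n\le8n^{-3/4}\le n^{-1/2}$, and $(n+1)n^{-3/2}<1$. So there is $\rho\in M_\ell$ such that, for every $a\in D$, either $\rho$ meets $T_a$ or at most two edges of $T_a$ are live. It is a condition, since $n<(\ell+1)^8\le\ell^9$. Let $F_a=\{\{\epsilon\}:\epsilon\in T_a\}$. If $\rho$ meets $T_a$, let $G_a=\emptyset$. Otherwise let $G_a$ consist of the matchings that are disjoint from $T_a$ and whose pigeons are exactly those of the live edges. In this case an edge of $T_a$ in a bijection $R\supset\rho$ is not in $\rho$, hence live, so $R$ is disjoint from $T_a$ if and only if the restriction of $R$ to these at most two pigeons belongs to $G_a$. Thus $\varphi$ is represented over $\rho$.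
\end{example}

In general we are given a list $F=(t_1,\dots,t_z)$, possibly empty, of matchings in $A'\times B'$, called \emph{terms}, with at most $r$ edges each, $r\ge1$. Terms have several edges and overlap, so which vertices matter next depends on what has been learned before. The following procedure decides whether a bijection extending $\rho$ contains a term. Take the first term compatible with the current matching. If it is contained in the matching, or if there is none, stop. Otherwise ask for the partners of all its untouched vertices, add the answers to the matching, and repeat. We now define this without reference to a bijection.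

For a matching $\mu$ let $\iota(\mu)$ be the least $i$ such that $t_i$ is compatible with $\mu$, if there is one. Call $\mu$ \emph{undetermined} if $\iota(\mu)$ exists and $t_{\iota(\mu)}\not\subset\mu$. In that case let $V(\mu)$ be the set of vertices of $t_{\iota(\mu)}\setminus\mu$. None of them is touched by $\mu$, because two distinct edges of the matching $t_{\iota(\mu)}\cup\mu$ share no vertex. A \emph{block} at an undetermined $\mu$ is a matching $\pi$ in $A'\times B'$ that is vertex-disjoint from $\mu$, touches every vertex of $V(\mu)$, and has a vertex of $V(\mu)$ on each of its edges. A \emph{run} from $\rho$ is a sequence $(\pi_1,\dots,\pi_c)$, $c\ge0$, such that, with $\mu_i=\rho\cup\pi_1\cup\dots\cup\pi_i$, each $\mu_{i-1}$ $(1\le i\le c)$ is undetermined and $\pi_i$ is a block at $\mu_{i-1}$. Its \emph{length} is $\sum_i|\pi_i|$. A matching $\rho\in M_\ell$ is \emph{bad} for $F$ and $s$ if some run from $\rho$ has length at least $s$.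

\begin{lemma}\label{lem:count}
For $0\le\ell<N$ and $s\ge1$,
\[|\{\rho\in M_\ell:\rho\text{ is bad for }F\text{ and }s\}|\le|M_\ell|\sum_{j=\lceil s/2\rceil}^{s+2r}\Big(\frac{2^r(\ell+1+r)^2(\ell+1)^2}{N-\ell}\Big)^j.\]
\end{lemma}

As in Example~\ref{ex:diff2}, we add to a bad $\rho$ the edges that would complete the terms met along a run, and we must recover these edges from the result $\rho^*$. The first term can be read off $\rho^*$, because adding its own edges made it the first term \emph{contained} in $\rho^*$. To see the second term in the same way, one has to replace the added edges of the first term by the answers $\pi_1$. A short code supplies the answers. It is short because their vertices lie among the few vertices that are still untouched, so the code costs powers of $\ell$, while \eqref{eq:ratio} gains powers of $N$.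

\begin{proof}
Fix linear orders on $A'$, $B'$ and $A'\times B'$. Initial segments of runs are runs, so for each bad $\rho$ we can choose a run $(\pi_1,\dots,\pi_c)$ of length at least $s$ whose proper initial segments have length less than $s$; here $c\ge1$. For $1\le i\le c$ let $\sigma_i=t_{\iota(\mu_{i-1})}\setminus\mu_{i-1}\ne\emptyset$ and $V_i=V(\mu_{i-1})$, so that $V_i$ consists of $|\sigma_i|\le r$ pigeons and as many holes. The edges of $\pi_i$ cover the $2|\sigma_i|$ vertices of $V_i$, two at most each, and distinct edges meet $V_i$ in distinct vertices. Hence $|\sigma_i|\le|\pi_i|\le2|\sigma_i|\le2r$. The length of the run is therefore at most $s-1+2r$, and $j=\sum_i|\sigma_i|$ lies between half the length and the length, so $s/2\le j\le s+2r$.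

\emph{Encoding.} The set $V_i$ is untouched by $\mu_{i-1}$, while for $i'<i$ all of $V_{i'}$ is touched by $\pi_{i'}\subset\mu_{i-1}$. So the $V_i$ are pairwise disjoint. (This is why a block answers for the holes of the term as well as for its pigeons.) It follows that, for $0\le i\le c$,
\[\nu_i=\mu_i\cup\sigma_{i+1}\cup\dots\cup\sigma_c\]
is a union of pairwise vertex-disjoint matchings, since each $\sigma_{i'}$ with $i'>i$ is vertex-disjoint from $\mu_{i'-1}\supset\mu_i$. In particular $\rho^*=\nu_0$ is a matching with $N-\ell+j$ edges, so $j\le\ell$ and $\rho^*\in M_{\ell-j}$.

\emph{Decoding.} Let $0\le i<c$, and suppose that $\nu_i$ is known.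
\begin{enumerate}
\item[(a)] The index $\iota(\mu_i)$ is the least index of a term contained in $\nu_i$. Indeed $t_{\iota(\mu_i)}\subset\mu_i\cup\sigma_{i+1}\subset\nu_i$, and if $t_h\subset\nu_i$, then $t_h\cup\mu_i\subset\nu_i$ is a matching, so $h\ge\iota(\mu_i)$.
\item[(b)] A nonempty subset of $\{1,\dots,r\}$, giving the positions of the edges of $\sigma_{i+1}$ in the ordered set $t_{\iota(\mu_i)}$, determines $\sigma_{i+1}$ and $V_{i+1}$.
\item[(c)] Every edge of $\pi_{i+1}$ meets $V_{i+1}$, so $\pi_{i+1}$ is determined by the partners in $\pi_{i+1}$ of the vertices of $V_{i+1}$. A partner is a vertex of $\pi_{i+1}$. So it is untouched by $\mu_i$, and it is not in $V_{i'}$ for $i'>i+1$, because $V_{i'}$ is untouched by $\mu_{i'-1}\supset\pi_{i+1}$. Hence it lies in $V_{i+1}$ or is untouched by $\nu_i$. Since $|\nu_i|\ge|\rho|=N-\ell$, at most $\ell+1$ vertices on each side are untouched by $\nu_i$. So on each side there is a known ordered set of at most $\ell+1+r$ candidates, and a number in $\{1,\dots,\ell+1+r\}$ determines the partner.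
\item[(d)] Finally $\nu_{i+1}=(\nu_i\setminus\sigma_{i+1})\cup\pi_{i+1}$.
\end{enumerate}

\emph{Counting.} Thus $\rho=\rho^*\setminus(\sigma_1\cup\dots\cup\sigma_c)$ is determined by $j$, by $\rho^*$, by the $c\le j$ nonempty subsets of $\{1,\dots,r\}$, padded with empty sets to a sequence of length $j$ from which $c$ can be read off, and by a sequence of $\sum_i|V_i|=2j$ numbers in $\{1,\dots,\ell+1+r\}$. For given $j\le\ell$ there are at most $|M_{\ell-j}|\,2^{rj}(\ell+1+r)^{2j}$ such data. Now apply \eqref{eq:ratio} and sum over $j$.
\end{proof}

\section{The bijection}\label{sec:generic}

We return to $\mathfrak V$. The counting lemma gives the missing family $(G_a)$.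

\begin{lemma}\label{lem:switch}
Let $\rho_0$ be a condition and $(F_a)_{a\in D^k}$ a narrow family. There are a condition $\rho'\supset\rho_0$ and a narrow family $(G_a)_{a\in D^k}$ such that for every bijection $R\supset\rho'$ and every $a\in D^k$, $R$ contains a member of $G_a$ if and only if $R$ contains no member of $F_a$.
\end{lemma}

\begin{proof}
Let $r\ge1$ be a standard bound for the sizes of the members of the $F_a$. Let $A'$, $B'$ be the sets of pigeons and holes untouched by $\rho_0$. Then $|A'|=N+1$ and $|B'|=N$ with $N=\ell(\rho_0)$, and $N^m\ge n$ for some standard $m\ge1$. A bijection $R\supset\rho_0$ contains $t$ if and only if $t$ is compatible with $\rho_0$ and $t\setminus\rho_0\subset R$. So we may replace $F_a$ by $\{t\setminus\rho_0:t\in F_a\text{ compatible with }\rho_0\}$ and assume that all members of the $F_a$ lie in $A'\times B'$. Fix an internal linear order on the internally finite set of all internal matchings in $A'\times B'$, and view each $F_a$ as the list of its members in this order. Runs and badness are taken in the sense of $\mathfrak V$.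

\emph{Choice of $\rho'$.} Let $\ell$ be the largest integer with $\ell^8\le N$. Then $\ell$ is infinite, $\ell\le N/2$, and $n\le N^m<(2\ell)^{8m}\le\ell^{9m}$. Let $s=8(mk+1)$, a standard number. Since $\ell+1+r\le2\ell$, $\ell^4\le N^{1/2}$ and $2^{r+5}\le N^{1/4}$,
\[\frac{2^r(\ell+1+r)^2(\ell+1)^2}{N-\ell}\le\frac{2^r\cdot16\,\ell^4\cdot2}{N}\le2^{r+5}N^{-1/2}\le N^{-1/4}.\]
The sum in Lemma~\ref{lem:count} has at most $s+2r$ terms, each at most $N^{-s/8}=N^{-mk-1}$. So by transfer of that lemma, for each $a$ the fraction of $\rho\in M_\ell$ that are bad for $F_a$ and $s$ is at most $(s+2r)N^{-mk-1}$. There are $(n+1)^k\le2^kN^{mk}$ tuples $a$, so the fraction of $\rho$ bad for at least one $a$ is at most $2^k(s+2r)/N<1$. Here the definition of a condition is used: because $n$ is bounded by a standard power of $N$, a \emph{standard} $s$ outweighs the number of tuples. Fix $\rho\in M_\ell$ that is bad for no $a$, and let $\rho'=\rho_0\cup\rho$. It is a condition, as $\ell(\rho')=\ell$ and $\ell^{9m}\ge n$.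

\emph{Choice of $G_a$.} Let $G_a$ be the set of all $\pi_1\cup\dots\cup\pi_c$ such that $(\pi_1,\dots,\pi_c)$ is a run for $F_a$ from $\rho$ and no $t\in F_a$ is compatible with $\rho\cup\pi_1\cup\dots\cup\pi_c$. The family $(G_a)$ is internal by separation, and its members have fewer than $s$ edges because $\rho$ is not bad.

\emph{Verification.} Let $R\supset\rho'$ be a bijection and fix $a$. Then $R'=R\setminus\rho_0$ is a bijection of $A'$ onto $B'$ containing $\rho$. We let $R'$ answer the questions. Put $\mu_0=\rho$. If $\mu_{i-1}\subset R'$ is internal and undetermined, let $\pi_i$ be the set of edges of $R'$ that meet $V(\mu_{i-1})$. It has at most $2r$ edges, so it is internal although $R$ is not. It touches all of $V(\mu_{i-1})$ because $R'$ touches every vertex of $A'$ and $B'$. Its edges are not in $\mu_{i-1}$, which leaves $V(\mu_{i-1})$ untouched, so they are vertex-disjoint from $\mu_{i-1}$, as $R'$ is a matching. Thus $\pi_i$ is a block at $\mu_{i-1}$; put $\mu_i=\mu_{i-1}\cup\pi_i\subset R'$. The sequence $(\pi_1,\dots,\pi_i)$ is internal, so it is a run of length at least $i$, and $i<s$. Hence for some $i<s$ the matching $\mu_i\subset R$ is not undetermined, and one of two cases occurs.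

If no $t\in F_a$ is compatible with $\mu_i$, then $\pi_1\cup\dots\cup\pi_i\in G_a$ is contained in $R$, and $R$ contains no $t\in F_a$, since such a $t$ would be compatible with $\mu_i\subset R$.

Otherwise $t=t_{\iota(\mu_i)}\subset\mu_i\subset R$. Then $R$ contains no $\delta\in G_a$, since $t$ would be compatible with $\rho\cup\delta\subset R$, contrary to the definition of $G_a$.
\end{proof}

\begin{lemma}\label{lem:rep}
For every $L_{\mathbb D}$-formula $\varphi(x_1,\dots,x_k)$ and every condition $\rho$ there is a condition $\rho'\supset\rho$ over which $\varphi$ is represented.
\end{lemma}

\begin{proof}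
We use induction on $\varphi$, built with $\neg$, $\vee$, $\exists$.

Let $\varphi$ be $S(x_{i_1},\dots,x_{i_p})$ with $S\subset D^p$ internal; indices may repeat. If $(a_{i_1},\dots,a_{i_p})\in S$, put $F_a=\{\emptyset\}$ and $G_a=\emptyset$; otherwise put $F_a=\emptyset$ and $G_a=\{\emptyset\}$. These families are internal and every $R$ contains the empty matching, so $\rho'=\rho$ works.

Let $\varphi$ be $R(x_i,x_j)$, possibly with $i=j$. Put $F_a=\{\{(a_i,a_j)\}\}$ if $a_j\in B$ and $F_a=\emptyset$ otherwise, and $G_a=\{\{(a_i,h)\}:h\in B,\ h\ne a_j\}$. Since $R$ is a function from $D$ to $B$, the formula fails exactly when $R$ maps $a_i$ to some $h\neq a_j$, so $\rho'=\rho$ works.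

For $\neg\varphi$, exchange the two families.

For $\varphi_1\vee\varphi_2$, both taken in the variables $x_1,\dots,x_k$, extend $\rho$ twice so that $\varphi_1$ and $\varphi_2$ are represented by $(F^1_a),(G^1_a)$ and $(F^2_a),(G^2_a)$. Put $F_a=F_a^1\cup F_a^2$, and let $G_a$ be the set of unions $\delta_1\cup\delta_2$ of compatible $\delta_1\in G^1_a$, $\delta_2\in G^2_a$. A bijection contains such a union if and only if it contains a member of each $G^i_a$.

For $\exists y\,\varphi(x_1,\dots,x_k,y)$, extend $\rho$ so that $\varphi$ is represented by $(F_{(a,d)}),(G_{(a,d)})$, and put $F_a=\bigcup_{d\in D}F_{(a,d)}$. This family is narrow, with the same bound. Unions of members of the $G_{(a,d)}$ over all $d\in D$ would not be of standard size, so we extend once more and take $(G_a)$ from Lemma~\ref{lem:switch}.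
\end{proof}

\begin{proposition}\label{prop:least}
There is a bijection $R:D\to B$ such that, for every standard $k\ge1$, every nonempty subset of $D^k$ definable with parameters in $\mathbb D_R$ has a lexicographically greatest element.
\end{proposition}

\begin{proof}
We first arrange that nonempty definable subsets of $D$ have least elements. Parameters can be eliminated, because singletons are internal: $\varphi(x,p)$ is equivalent to $\exists y\,(S_{\{p\}}(y)\wedge\varphi(x,y))$, where $S_{\{p\}}$ is the symbol for $\{p\}$. Since $D$ and $L_{\mathbb D}$ are countable, the following tasks can be listed in a sequence, and we build conditions $\emptyset=\rho_0\subset\rho_1\subset\cdots$ so that the $i$-th step handles the $i$-th task.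
\begin{itemize}
\item For a pigeon in $D$ or a hole in $B$: if it is untouched, add an edge from it to an untouched vertex on the other side. The result is a condition by \eqref{eq:extend}.
\item For a formula $\varphi(x)$ in one variable: extend to a condition $\rho$ over which $\varphi$ is represented by $(F_x),(G_x)$. The set $P$ of $x\in D$ such that some $t\in F_x$ is compatible with $\rho$ is internal. If $P=\emptyset$, keep $\rho$. Otherwise let $x_0=\min P$, choose $t\in F_{x_0}$ compatible with $\rho$, and pass to $\rho\cup t$, which is a condition by \eqref{eq:extend}.
\end{itemize}
The union $R=\bigcup_i\rho_i$ is a matching touching all vertices, that is, a bijection. Consider $\varphi(x)$ and its step. For $x\notin P$, $R$ contains no member of $F_x$, since such a member would be compatible with $\rho\subset R$; so $\varphi(x)$ fails in $\mathbb D_R$. If $P=\emptyset$, then $\varphi$ defines the empty set. Otherwise $\varphi(x_0)$ holds because $R\supset t$, and $\varphi(x)$ fails for $x<x_0$, so $x_0$ is the least element of the set defined by $\varphi$.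

The order-reversing map $d\mapsto n-d$ has an internal graph, so nonempty definable subsets of $D$ also have greatest elements. For a nonempty definable $X\subset D^k$, let $g_1$ be the greatest first coordinate of a point of $X$, let $g_2$ be the greatest second coordinate of a point of $X$ with first coordinate $g_1$, and so on for $k$ steps. Then $(g_1,\dots,g_k)$ is the lexicographically greatest element of $X$.
\end{proof}

\section{From greatest elements in $D$ to suprema in $K$}\label{sec:lift}

Fix $R$ as in Proposition~\ref{prop:least} and write $\mathbb D=\mathbb D_R$. Let $\mathbb K^+$ be the expansion of $\mathcal K$ by $R$ and by all internal subsets of the $D^k$, $k$ standard; we call these the \emph{new relations}. The set $D$ is one of them. A set definable in $(\mathcal K,R)$ is definable in $\mathbb K^+$, so it suffices to prove that $\mathbb K^+$ is definably complete.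

Two things have to be shown: that quantifying over $K$ defines no more subsets of $D^k$ than $\mathbb D$ does, and that a definable subset of $K$ is controlled by a definable subset of some $D^k$. A small case shows the mechanism. Let
\[X=\{y:\exists e,e'\in D\ (R(e,e')\wedge e'<e\wedge 0<y\wedge y^2<e)\}.\]
The variable $y$ occurs only in $L$-formulas, and membership in $X$ can change only at points of the internally finite set $C=\{\sqrt e:e\in D\}$, which does not depend on $R$. The relation $R$ only selects which pieces of $K\setminus C$ belong to $X$. If $X\ne\emptyset$, then $\sup X=\sqrt{e^*}$ for the greatest $e^*\in D$ with $R(e^*)<e^*$. We show that every definable set has this shape.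

\begin{definition}
A formula $\psi(\bar x)$ is \emph{tame} if it has the form
\begin{equation}\label{eq:tame}
Q_1e_1\in D\ \cdots\ Q_qe_q\in D\ \ \beta(\bar x,\bar e),
\end{equation}
where each $Q_i$ is $\exists$ or $\forall$, $q\ge0$, and $\beta$ is a Boolean combination of $L$-formulas $\theta_1(\bar x,\bar e),\dots,\theta_p(\bar x,\bar e)$ with parameters in $K$ and of atomic formulas $S(e_{i_1},\dots,e_{i_k})$ with $S$ a new relation. We may take $p\ge1$.
\end{definition}

So in a tame formula the new relations are applied only to variables bound to $D$. Up to equivalence, tame formulas are closed under Boolean operations: negation exchanges $\exists$ and $\forall$, and for $\wedge$ and $\vee$ one renames bound variables and pulls the quantifiers out, which is valid because $D\ne\emptyset$.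

\subsection*{Critical points}
A \emph{boundary point} of $Y\subset K$ is a point all of whose neighborhoods meet both $Y$ and $K\setminus Y$. In an o-minimal structure a definable subset of the line has finitely many boundary points. The uniform finiteness theorem of Knight, Pillay and Steinhorn \cite{KPS} makes the bound uniform: for each $L$-formula $\theta(\bar z,y)$ there is a standard $N_0$ such that, for every tuple $\bar z$ in $\mathbb R$, the set $\{y\in\mathbb R:\mathcal R\models\theta(\bar z,y)\}$ has at most $N_0$ boundary points. For the field $\mathbb R$ itself this is elementary: by quantifier elimination $\theta$ is a Boolean combination of sign conditions on polynomials $P_\nu(\bar z,y)$, the boundary points are zeros of those $P_\nu(\bar z,\cdot)$ that do not vanish identically, and the sum of the degrees in $y$ is a bound. This is the only place where o-minimality of $\mathcal R$ is used.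

Let $\psi(\bar x,y)$ be tame, written as in \eqref{eq:tame} with $L$-formulas $\theta_i(\bar x,y,\bar e)$, $i\le p$. Treat the parameters of the $\theta_i$ as variables. The bound above is a first-order sentence for each $\theta_i$, so by $\mathcal K\equiv\mathcal R$ there is a standard $N_0\ge1$ such that each set $\{y\in K:\theta_i(\bar x,y,\bar e)\}$ has at most $N_0$ boundary points. Let $b_{i,l}(\bar x,\bar e)$ be the $l$-th of them in increasing order, if it exists. The $b_{i,l}$ are partial functions defined by $L$-formulas with parameters. Put
\[C(\bar x)=\{b_{i,l}(\bar x,\bar e):\bar e\in D^q,\ i\le p,\ l\le N_0,\ b_{i,l}(\bar x,\bar e)\text{ defined}\}.\]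
The definition does not involve $R$. For fixed $\bar x$, the set $C(\bar x)$ is the union of the images of the internally finite set $D^q$ under $pN_0$ internal partial functions. So it is internal and internally finite, and $|C(\bar x)|\le pN_0(n+1)^q$.

\begin{lemma}\label{lem:const}
If $y\le y'$ and $[y,y']\cap C(\bar x)=\emptyset$, then $\psi(\bar x,y)\Leftrightarrow\psi(\bar x,y')$ in $\mathbb K^+$.
\end{lemma}

\begin{proof}
A set $Y\subset\mathbb R$ containing exactly one of two reals $y<y'$ has a boundary point in $[y,y']$: replacing $Y$ by its complement if necessary, let $y\in Y$, and take $\sup(Y\cap[y,y'])$. For the sets defined by a fixed $\theta_i$ this is a first-order sentence true in $\mathcal R$, hence in $\mathcal K$. So $\theta_i(\bar x,y,\bar e)\Leftrightarrow\theta_i(\bar x,y',\bar e)$ for all $i\le p$ and $\bar e\in D^q$. The other constituents of $\beta$ do not involve $y$. Hence $\beta(\bar x,y,\bar e)\Leftrightarrow\beta(\bar x,y',\bar e)$ for all $\bar e\in D^q$, and the claim follows from \eqref{eq:tame}.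
\end{proof}

\begin{lemma}\label{lem:tame}
Every set definable in $\mathbb K^+$ is defined by a tame formula. Every subset of $D^k$ definable in $\mathbb K^+$ is definable in $\mathbb D$.
\end{lemma}

\begin{proof}
We prove the first claim by induction on formulas. Atomic $L$-formulas are tame, with $q=0$. An atomic formula $S(\tau_1,\dots,\tau_k)$ with $S$ a new relation and $L$-terms $\tau_i$, parameters allowed, is equivalent to $\exists\bar e\in D\,(\bigwedge_ie_i=\tau_i\wedge S(\bar e))$, because $S\subset D^k$. Boolean operations were treated above. It remains to show that $\exists y\,\psi(\bar x,y)$ is equivalent to a tame formula when $\psi$ is tame. The idea is that a witness can be chosen from a set indexed by tuples in $D$. With $C=C(\bar x)$ let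
\[W=\{0\}\cup\{c,\ c+1,\ c-1,\ \tfrac{c+c'}2:\ c,c'\in C\}.\]
Suppose that $\psi(\bar x,y)$ holds. If $y\in C$, then $y\in W$. If $C=\emptyset$, then $\psi(\bar x,0)$ holds by Lemma~\ref{lem:const}. Otherwise, since $C$ and its intersections with rays are internally finite, we have $y>\max C$, or $y<\min C$, or $c<y<c'$ with $c=\max(C\cap(-\infty,y))$ and $c'=\min(C\cap(y,\infty))$. In these cases $y$ and the point $\max C+1$, $\min C-1$, $\frac{c+c'}2$ lie in a common interval free of points of $C$, so $\psi$ holds at that point by Lemma~\ref{lem:const}. Thus $\exists y\,\psi$ is equivalent to $\exists y\in W\,\psi$.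

The elements of $W$ are the values, for $\bar e',\bar e''\in D^q$, of the finitely many partial functions $g(\bar x,\bar e',\bar e'')$ given by $0$, $b_{i,l}(\bar x,\bar e')$, $b_{i,l}(\bar x,\bar e')\pm1$ and $\frac12(b_{i,l}(\bar x,\bar e')+b_{i',l'}(\bar x,\bar e''))$, each defined by an $L$-formula with parameters. For such a $g$ let $\beta_g$ be obtained from $\beta$ by replacing each $\theta_i$ by the $L$-formula $\exists z\,(z=g(\bar x,\bar e',\bar e'')\wedge\theta_i(\bar x,z,\bar e))$. Since $y$ occurs in $\beta$ only inside the $\theta_i$, the statement $\exists y\in W\,\psi$ is equivalent to the disjunction over all $g$ of the tame formulas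
\[\exists\bar e'\in D\ \exists\bar e''\in D\ Q_1e_1\in D\cdots Q_qe_q\in D\ \big(\exists z\,(z=g(\bar x,\bar e',\bar e''))\wedge\beta_g\big).\]

For the second claim, let $X\subset D^k$ be defined by a tame formula \eqref{eq:tame} in $\bar x=(x_1,\dots,x_k)$. Each set $\{(\bar x,\bar e)\in D^{k+q}:\theta_i(\bar x,\bar e)\}$ is internal, hence a basic relation of $\mathbb D$. Replacing each $\theta_i$ by its symbol turns \eqref{eq:tame} into an $L_{\mathbb D}$-formula that defines $X$ in $\mathbb D$.
\end{proof}

\begin{proposition}\label{prop:dc}
The structure $\mathbb K^+$ is definably complete.
\end{proposition}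

\begin{proof}
Let $X\subset K$ be definable, nonempty and bounded. By Lemma~\ref{lem:tame} it is defined by a tame formula $\psi(y)$; let $b_{i,l}(\bar e)$ and $C$ be as above, with $\bar x$ empty. By Lemma~\ref{lem:const}, an interval disjoint from $C$ is contained in $X$ or disjoint from $X$. As $X$ is neither empty nor unbounded, $C\ne\emptyset$ and $X\cap(\max C,\infty)=\emptyset$. For $c\in C$ let $I_c=(c',c]$, where $c'$ is the predecessor of $c$ in $C$, and $I_c=(-\infty,c]$ if $c=\min C$. Each $y\le\max C$ lies in $I_c$ for $c=\min(C\cap[y,\infty))$. So $E=\{c\in C:X\cap I_c\ne\emptyset\}$ is nonempty and $X\subset\bigcup_{c\in E}I_c$. The set $C$ is definable in $\mathbb K^+$ by its definition, and so is $E$: we have $c\in E$ if and only if $c\in C$ and there is $y\in X$ with $y\le c$ and $[y,c)\cap C=\emptyset$.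

The set $E$ depends on $R$ and need not be internal, so transfer does not give $\max E$. We pull $E$ back to a power of $D$ by an order-preserving map. Since $pN_0\le n+1$, we have $1\le|C|\le(n+1)^{q+1}$. A finite linear order maps onto any nonempty linear order of at most the same cardinality by a nondecreasing map, so by transfer there is an internal nondecreasing surjection $h:D^{q+1}\to C$, where $D^{q+1}$ carries the lexicographic order. Its graph is not a subset of a power of $D$, but it is definable in $\mathbb K^+$: the sets
\[H_{i,l}=\{(g,\bar e)\in D^{q+1}\times D^q:\ b_{i,l}(\bar e)\text{ is defined and equals }h(g)\}\]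
are internal subsets of $D^{2q+1}$, and $h(g)=c$ if and only if for some $i\le p$, $l\le N_0$ there is $\bar e\in D^q$ with $(g,\bar e)\in H_{i,l}$ and $c=b_{i,l}(\bar e)$. So $h^{-1}(E)\subset D^{q+1}$ is nonempty and definable in $\mathbb K^+$, hence in $\mathbb D$ by Lemma~\ref{lem:tame}. By Proposition~\ref{prop:least} it has a lexicographically greatest element $g^*$. Each $c\in E$ is $h(g)$ for some $g\le g^*$, so $c^*=h(g^*)$ is the maximum of $E$.

Now $X\subset(-\infty,c^*]$. If $c^*\in X$, then $\sup X=c^*$. Otherwise $X$ meets $I_{c^*}\setminus\{c^*\}$, a nonempty open interval with right endpoint $c^*$ that is disjoint from $C$. Then $X$ contains this interval, and again $\sup X=c^*$.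
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The structure $\mathcal K$ is countable and $\mathcal K\equiv\mathcal R$ by Section~\ref{sec:model}, and $\mathbb K=(\mathcal K,R)$ is definably complete by Proposition~\ref{prop:dc}. The relation $R$ is the graph of a bijection $D\to D\setminus\{0\}$. The set $D$ is the domain of $R$, hence definable in $\mathbb K$, and $D\subset[0,n]$. By transfer, distinct elements of $D$ are at distance at least $1$, so every open interval of length $1$ contains at most one point of $D$. Hence $D$ is closed and discrete.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main} and Theorem~\ref{thm:C}(1)]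
Theorem~\ref{thm:B}, applied with $d_0=0$ to a structure $\mathbb K$ from Theorem~\ref{thm:A}, gives a definable continuous $f:[0,1]^2\to[0,1]^2$ without fixed point. This proves the corollary. For $m\ge2$ the definable continuous map $(x_1,\dots,x_m)\mapsto(f(x_1,x_2),x_3,\dots,x_m)$ of $[0,1]^m$ to itself has no fixed point, since the first two coordinates of one would form a fixed point of $f$, and $\mathbb K$ expands the model $\mathcal K$ of the theory of $\mathcal R$. The case $m=1$ is Proposition~\ref{prop:dim1}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FH}
Antongiulio Fornasiero and Philipp Hieronymi, \emph{A fundamental dichotomy for definably complete expansions of ordered fields}, arXiv:1305.4767 (2013).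

\bibitem{KPS}
Knight, Pillay and Steinhorn, Trans. AMS \textbf{295} (1986).

\end{thebibliography}
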